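# Generalized polynomials of quadratic growth define multiplication

## 1. Linear against quadratic growth: the guess and its test cases

Take the integers with order and addition, and add one function $g:\mathbb Z\to\mathbb Z$. If $g$ grows at least like $n^2$, one would guess that multiplication can be defined from $g$, so that no algorithm can decide which first-order sentences are true. The guess comes from two known facts. The first-order theory of $(\mathbb Z;<,+)$ is decidable, since it is definitionally equivalent to Presburger arithmetic. For every polynomial $f:\mathbb Z\to\mathbb Z$ of degree at least $2$, multiplication is definable in $(\mathbb Z;+,f)$, so the theory of $(\mathbb Z;<,+,f)$ is undecidable. We ask whether the guess survives when polynomials are replaced by a much wilder class.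

**Definition (generalized polynomial).** A generalized polynomial, GP for short, is a function on $\mathbb Z$ given by an expression built from real polynomials in $n$ with the integer part $\lfloor\cdot\rfloor$, addition and multiplication. Unless we say that its values are integers, a GP is real-valued.

For instance $\lfloor\sqrt2n^2\lfloor\sqrt3n\rfloor\rfloor+\lfloor\pi n\rfloor\lfloor n^3/10\rfloor$ is a GP. The fractional part $\{v\}=v-\lfloor v\rfloor$ of a GP $v$ is again a GP. For an integer-valued GP $g$ we study the structure $(\mathbb Z;<,+,g)$. Its theory is the set of true first-order sentences in this language. "Definable" means first-order definable in $(\mathbb Z;<,+,g)$, without parameters unless parameters are mentioned. The constants $0,1$, multiplication by a fixed integer, and congruence modulo a fixed integer are definable from $<,+$.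

**Conjecture.** Let $g:\mathbb Z\to\mathbb Z$ be a generalized polynomial with $\liminf_{n\to\infty}|g(n)|/n^2>0$. Then the first-order theory of $(\mathbb Z;<,+,g)$ is undecidable.

This is stated in Jakub Konieczny, "Decidability of extensions of Presburger arithmetic by generalised polynomials", arXiv:2402.09647 (2024). We test it.

**Test 1: honest polynomials.** For $g(n)=n^2$ we have $2mn=g(m+n)-g(m)-g(n)$, and we are done. If $f$ has degree $d\ge2$, apply $f(n)\mapsto f(n+1)-f(n)$ exactly $d-2$ times. The result is an integer-valued $p(n)=an^2+bn+c$ with $a\ne0$. Then $p(m+n)-p(m)-p(n)+p(0)=2a\,mn$, where $2a$ is a fixed integer (a second difference of $p$). So differencing plus polarization settles all polynomials.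

**Test 2: linear growth.** For $g(n)=n$ the theory is that of Presburger arithmetic, so the hypothesis cannot be lowered to $\liminf|g(n)|/n>0$. Linear growth can still be undecidable. Let $\zeta>0$ be irrational and not computable, and $g(n)=\lfloor\zeta n\rfloor$. For integers $p,s\ge1$ we have $\zeta>p/s$ if and only if $\exists n>0\ (g(sn)>pn)$: if $\zeta>p/s$ then $\zeta sn-pn\to\infty$, and if $\zeta<p/s$ then $g(sn)\le\zeta sn<pn$ for all $n>0$. A decision procedure would therefore compute $\zeta$. So we cannot hope for a converse in terms of growth.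

**Test 3: a jumping leading coefficient.** Let $w(n)=\lfloor\sqrt2(n+1)\rfloor-\lfloor\sqrt2n\rfloor=\lfloor\{\sqrt2n\}+\sqrt2\rfloor$. It is $1$ if $\{\sqrt2n\}<2-\sqrt2$ and $2$ otherwise. Let $g(n)=n^2w(n)$. Differencing does not help: when $w(n)=1$ and $w(n+1)=2$,
$$g(n+1)-g(n)=2(n+1)^2-n^2=n^2+4n+2,$$
so the growth has not dropped. For this $g$ there is a way out. If $w(n)=2$ then $\{\sqrt2(n+1)\}=\{\sqrt2n\}+\sqrt2-2<\sqrt2-1<2-\sqrt2$, so $w(n+1)=1$ and $g(n+1)=(n+1)^2<2n^2=g(n)$ for $n\ge3$. If $w(n)=1$ then $g(n+1)\ge(n+1)^2>g(n)$ for $n\ge 3$. So for $n\ge3$ the value $w(n)$ is definable, $n^2$ is $g(n)$ or $g(n)/2$ accordingly, and multiplication follows. The guess passes, but by a trick made for this $g$.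

**Test 4: a jumping second coefficient.** Let $g(n)=n\lfloor\sqrt2n\rfloor=\sqrt2n^2-n\{\sqrt2n\}$. Polarization gives
$$g(m+n)-g(m)-g(n)=m\lfloor\sqrt2n\rfloor+n\lfloor\sqrt2m\rfloor+\epsilon(m+n),\qquad\epsilon\in\{0,1\},$$
which is not the product we want. Differencing gives $g(n+1)-g(n)=n\,w(n)+\lfloor\sqrt2(n+1)\rfloor$. The next difference has size about $n$ whenever $w$ changes from $n$ to $n+1$, so again the degree stops dropping.

**Test 5: spikes.** If $v$ is an integer-valued GP, then $\lfloor1-\{\sqrt2\,v(n)\}\rfloor$ is $1$ if $v(n)=0$ and $0$ otherwise, because $\sqrt2v\in\mathbb Z$ only for $v=0$. With $v(n)=\lfloor n\{\sqrt2n\}\rfloor$ we see that the indicator $1_A$ of $A=\{n:0\le n\{\sqrt2n\}<1\}$ is a GP. If $n<0$ then $n\{\sqrt2n\}<0$, so $A$ has no negative element. It is infinite: if $p,q>0$ and $p^2-2q^2=-1$ (for instance $q=1,5,29,169,\dots$), then $q\sqrt2-p=1/(q\sqrt2+p)<1/q$, hence $q\in A$. Since $\{\sqrt2n\}<1/n$ for positive $n\in A$, equidistribution shows that $A$ is very sparse. The GP $g(n)=n^2+n^31_A(n)$ satisfies $g(n)\ge n^2$ everywhere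 and equals $n^2+n^3$ on the infinite sparse set $A$. So the true order of growth need not be visible at every $n$, and a proof must be able to ignore sparse sets.

The obstruction in Tests 3 and 4 is that a difference of $n^kE(\cdot)$, where the coefficient $E$ varies with $n$, has as its $n^k$-coefficient the difference of two values of $E$, and this is usually not $0$. Still, the guess is correct, and much less growth is needed. Two notions enter the statement.

**Definition (syndetic set, upper Banach density).** A set $A\subseteq\mathbb Z$ is syndetic if it has bounded gaps, that is, it meets every sufficiently long interval. Its upper Banach density is $\lim_{M\to\infty}\sup_{n\in\mathbb Z}\frac1M\#(A\cap[n,n+M))$.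

The odd numbers are syndetic. The set $\{2^k\}$ has upper Banach density $0$. The set $\bigcup_k[2^k,2^k+k]$ has upper Banach density $1$ and is not syndetic.

**Theorem 1.** Let $g:\mathbb Z\to\mathbb Z$ be a generalized polynomial. Exactly one of the following holds.

* (i) For some $C$, the set $\{n:|g(n)|>C(|n|+1)\}$ has upper Banach density $0$.
* (ii) For some $c>0$, $|g(n)|\ge c\,n^2$ for all $n$ in a syndetic set.

In case (ii), multiplication on $\mathbb Z$ is definable in $(\mathbb Z;<,+,g)$, so the theory of $(\mathbb Z;<,+,g)$ is undecidable.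

The two cases exclude each other. A syndetic set has positive upper Banach density, also after removing finitely many points, and $cn^2>C(|n|+1)$ for large $|n|$.

The Conjecture follows. If $\liminf_{n\to\infty}|g(n)|/n^2>0$, then for every $C$ the set in (i) contains all large positive $n$, so (i) fails and (ii) holds. The same argument applies if only $|g(n)|/n\to\infty$ as $n\to\infty$, or if for every $C$ the set $\{n:|g(n)|>C(|n|+1)\}$ has positive upper Banach density. Since multiplication itself is defined, in case (ii) the theory computes full first-order arithmetic. In case (i) the theory may be decidable or undecidable, as Test 2 shows.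

## 2. Multiplication from coded finite sets

We shall not define products directly. The following lemma shows that it is enough to have one formula that can produce all finite patterns. This leaves room for approximate arithmetic, because a pattern is a finite list of yes/no answers.

**Lemma 2.** Suppose there is a formula $\varphi(k;\bar p)$ such that for every $R\ge0$ and $J\subseteq\{0,\dots,R\}$ there is $\bar p$ with $\{k\in[0,R]:\varphi(k;\bar p)\}=J$. Then multiplication is definable.

*Proof.* We recognize the codes of initial segments of the set of squares by a recursion that uses only addition. Let $C_{\bar p}=\{k:\varphi(k;\bar p)\}$. Call $(\bar p,R)$ good if $R\ge1$, $0,1\in C_{\bar p}$, and the following holds whenever $u<v$ are consecutive elements of $C_{\bar p}\cap[0,R]$: there is no $w\in C_{\bar p}$ with $w\le R$ and $v<w<2v-u+2$, and if $2v-u+2\le R$ then $2v-u+2\in C_{\bar p}$.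

Since $2m^2-(m-1)^2+2=(m+1)^2$, induction starting from $0,1$ shows that for good $(\bar p,R)$ the set $C_{\bar p}\cap[0,R]$ is exactly the set of squares $\le R$. By hypothesis, applied with $J$ the set of squares $\le R$, good pairs exist for every $R\ge1$. So the set of squares is definable: $z$ is a square if and only if $z\in C_{\bar p}$ for some good $(\bar p,R)$ with $0\le z\le R$.

For $x\ge0$ we have $y=x^2$ if and only if $y$ and $y+2x+1$ are squares and no square lies strictly between them, because consecutive squares $m^2,(m+1)^2$ differ by $2m+1$. For $x<0$ use $x^2=(-x)^2$. Finally $z=xy$ if and only if $2z=(x+y)^2-x^2-y^2$. $\square$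

The theory of $(\mathbb Z;+,\cdot)$ is undecidable. So in case (ii) our task is to build such a $\varphi$.

## 3. Why a root is needed: the count of patterns

Where could $2^{R+1}$ patterns come from? The first idea is to read them off the jumps of $g$ itself. Take $g=n^2w(n)$ from Test 3 and try to code $J$ by choosing $n$ such that $w(n+k)=1$ for exactly the $k\in J$. Whether $w(n+k)=1$ depends on whether $\{\sqrt2n+\sqrt2k\}$ lies in $[0,2-\sqrt2)$. For $0\le k<R$, as $z=\{\sqrt2n\}$ moves around the circle, the pattern changes only at the points $-\sqrt2k$ and $2-\sqrt2-\sqrt2k\equiv-\sqrt2(k+1)$ modulo $1$. These are $R+1$ points in all, so at most $R+1$ of the $2^R$ patterns occur. This attempt fails for $R\ge2$.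

The second idea is to use binary digits: take a number depending on $k$, divide by a large unit, and ask whether the quotient modulo $1$ lies in the lower or the upper half of the circle. If the number is affine in $k$, the phases are $x+k\beta$. For fixed $\beta$, as $x$ runs around the circle, the pattern of memberships in $[0,\frac12)$ for $0\le k\le R$ changes only when some $x+k\beta$ crosses $0$ or $\frac12$. That gives at most $2(R+1)$ patterns.

What breaks this is a nonlinear function of $k$ and $x$ together. For distinct $\delta_0,\dots,\delta_R$ the functions $\sigma\mapsto(\sigma+\delta_k)^{1/d}$, $d\ge2$, have no nontrivial linear relation, since each has its own singularity, at $-\delta_k$. For large $\lambda$ the curve $\sigma\mapsto(\lambda(\sigma+\delta_k)^{1/d})_{k\le R}$ then fills the torus $(\mathbb R/\mathbb Z)^{R+1}$, so one real parameter gives all patterns. And roots are available: a function growing like $n^d$ can be inverted definably.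

Here is the mechanism in the model case $g(n)=n^2$, written with approximate equalities. Fix $n$ and $p\approx\sigma n$. Since $g(n+k)-g(n)=2nk+k^2$,
$$A_k:=p+g(n+k)-g(n)\approx n(\sigma+2k).$$
The least $\rho\ge1$ with $g(\rho)\ge A_k$ satisfies $\rho\approx\sqrt n\,\sqrt{\sigma+2k}$. To read a digit of $\rho$ we use a second, smaller integer $n'$ as a ruler: for $j$ in a bounded range, $g(n'+j)-g(n')=2n'j+j^2$ is nearly $j$ times the unit $2n'$. The $j$ for which this is closest to $\rho$ is about $\frac{\sqrt n}{2n'}\sqrt{\sigma+2k}$, and the residue of $j$ modulo a fixed $K$ gives the bit. If $n$ is about $\lambda^2n'^2$, then $\sqrt n/n'\approx\lambda$, as required above.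

For a general $g$ we need a function with constant leading coefficient on suitable stretches, a way to ignore the places where it jumps, and a root extraction that is not deceived by spikes.

## 4. Generalized polynomials along nilrotations

**Step 1 (powers of $n$ times bounded coefficients).** We separate growth from oscillation. Every GP $v$ can be written as a finite sum $v(n)=\sum_kn^ku_k(n)$ with bounded GPs $u_k$. This is clear for polynomials and preserved by sums and products. For integer parts, $\lfloor v\rfloor=v-\{v\}$, where $\{v\}$ is a bounded GP, so only $u_0$ changes. Write $g(n)=\sum_kn^ku_k(n)$.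

**Step 2 (a filtration).** This is linear algebra for nilpotent groups that need not be connected. Let $G$ be an $s$-step nilpotent Lie group with identity component $G^\circ$, and let $\mathfrak n$ be the Lie algebra of $G^\circ$. Put $\mathfrak n_1=\mathfrak n$ and
$$\mathfrak n_{i+1}=\mathrm{span}\{(\mathrm{Ad}(h)-1)Z:\ h\in G,\ Z\in\mathfrak n_i\}.$$
By induction $\mathfrak n_{i+1}\subseteq\mathfrak n_i$, so each $\mathfrak n_i$ is $\mathrm{Ad}(G)$-invariant. For $Y\in\mathfrak n$, $Z\in\mathfrak n_i$ the curve $\mathrm{Ad}(\exp rY)Z-Z$ lies in $\mathfrak n_{i+1}$, and its derivative at $r=0$ is $[Y,Z]$. Hence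
$$[\mathfrak n,\mathfrak n_i]\subseteq\mathfrak n_{i+1}. \tag{1}$$
The map $a\mapsto hah^{-1}a^{-1}$ of $G^\circ$ fixes $1$ and has differential $\mathrm{Ad}(h)-1$ there. The iterated commutators $[h_1,[h_2,\dots,[h_s,a]]]$ are trivial, so by the chain rule $(\mathrm{Ad}(h_1)-1)\cdots(\mathrm{Ad}(h_s)-1)=0$. Therefore $\mathfrak n_{s+1}=0$.

**Step 3 (nilmanifolds and the representation theorem).** A compact nilmanifold is a quotient $X=G/\Gamma$ with $G$ a nilpotent Lie group and $\Gamma$ a discrete cocompact subgroup. A translation is a map $z\mapsto tz$ with $t\in G$. Ergodicity is meant for Haar measure on $X$.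

*Example.* For the circle $X=\mathbb R/\mathbb Z$, $Tz=z+\sqrt2$ and $F(z)=z$ on $[0,1)$, we get $\{\sqrt2n\}=F(T^n0)$. Next let $G=\mathbb R^2\rtimes\mathbb Z$, where $1\in\mathbb Z$ acts by $(z_1,z_2)\mapsto(z_1,z_2+2z_1)$, let $\Gamma=\mathbb Z^2\rtimes\mathbb Z$, and let $t=((\sqrt2,\sqrt2),1)$. Then $X=\mathbb R^2/\mathbb Z^2$ and $T(z_1,z_2)=(z_1+\sqrt2,\,z_2+2z_1+\sqrt2)$, so $T^n(0,0)=(\sqrt2n,\sqrt2n^2)$. With $F(z_1,z_2)=z_2$ on $[0,1)^2$ we get $\{\sqrt2n^2\}=F(T^n(0,0))$. Here $\mathfrak n=\mathbb R^2$, $\mathfrak n_2=\{0\}\times\mathbb R$, $\mathfrak n_3=0$.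

**Theorem 3 (Bergelson–Leibman, "Distribution of values of bounded generalized polynomials", Acta Math. 198 (2007), Theorem A).** For a bounded GP map $u:\mathbb Z\to\mathbb R^l$ there are a compact nilmanifold $X=G/\Gamma$, an ergodic translation $T$ of $X$ by an element $t\in G$, a point $x\in X$ and a piecewise polynomial $F:X\to\mathbb R^l$ with $u(n)=F(T^nx)$ for all $n\in\mathbb Z$.

We still have to say what "piecewise polynomial" means, and for this we arrange that $G^\circ$ is simply connected. The $G^\circ$-orbits in $X$ are open and connected, so they are the components of $X$; by compactness there are finitely many, and by ergodicity $T$ permutes them transitively. Hence $\langle G^\circ,t\rangle$ acts transitively on $X$. Let $\tilde N$ be the universal cover of $G^\circ$. Conjugation by $t$ lifts to $\tilde N$, with differential $\mathrm{Ad}(t)$; form $\tilde G=\tilde N\rtimes\mathbb Z$ accordingly. It maps homomorphically to $G$ (the generator of $\mathbb Z$ goes to $t$), so it acts on $X$, transitively. Stabilizers are discrete, because $\tilde N$ is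 open in $\tilde G$ and $\tilde N\to G^\circ$ is a local homeomorphism.

To see that $\tilde G$ is nilpotent, form the $\mathfrak n_i$ for the original $G$. By (1) they are ideals, so the sets $\exp\mathfrak n_i$ are subgroups of $\tilde N$. Every $h\in\tilde G$ acts on $\mathfrak n$ by some element of $\mathrm{Ad}(G)$. By Baker–Campbell–Hausdorff, for $Z\in\mathfrak n_i$,
$$h\exp(Z)h^{-1}\exp(-Z)=\exp\big((\mathrm{Ad}(h)-1)Z+\text{brackets of elements of }\mathfrak n_i\big)\in\exp\mathfrak n_{i+1}.$$
Also $[\tilde G,\tilde G]\subseteq\tilde N=\exp\mathfrak n_1$. So $\tilde G\supseteq\exp\mathfrak n_1\supseteq\exp\mathfrak n_2\supseteq\cdots$ is a central series that reaches $1$. Replacing $G$ by $\tilde G$, we assume from now on that $N:=G^\circ$ is simply connected. The $\mathfrak n_i$ are from now on formed for this $G$.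

A component of $X$ is $No\cong N/\Lambda$ with $o$ a point of it and $\Lambda=\mathrm{Stab}_N(o)$ a lattice. Mal'cev coordinates identify $N$ with $\mathbb R^k$, $\Lambda$ with $\mathbb Z^k$, the component with the fundamental domain $[0,1)^k$, and its $N$-invariant probability measure with Lebesgue measure. Multiplication in $N$ is polynomial in these coordinates, and they are related to exponential coordinates by polynomial maps in both directions. "Polynomial on $N$" refers to either. $F$ is piecewise polynomial if, for each component, $[0,1)^k$ is a finite disjoint union of semialgebraic sets on each of which $F$ is polynomial in these coordinates. In particular $F$ is bounded. On the circle, $z\mapsto\{z\}$ and indicators of arcs are examples.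

**Step 4 (passing to one component).** We want a connected space. An ergodic nilmanifold translation is uniquely ergodic and minimal; this is due to Parry (1969) and Leibman (Ergodic Theory Dynam. Systems 25 (2005)), the latter covering disconnected $X$. Apply Theorem 3 to the vector $(u_k)_k$, so $u_k(n)=F_k(T^nx)$. Let $q$ be the number of components of $X$; $T$ permutes them cyclically. For $0\le r<q$ let $X_r$ be the component of $x_r:=T^rx$ and let $S=T^q|_{X_r}$, which is translation by $\tau=t^q$. (For $u(n)=\{n/2\}$ we have two points and $q=2$.)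

$(X_r,S)$ is minimal. If $\emptyset\ne Y\subseteq X_r$ is closed with $SY\subseteq Y$, then $\bigcup_{i<q}T^iY$ is closed and mapped into itself by $T$, so it is all of $X$. Its part in $X_r$ is $Y$, so $Y=X_r$.

$(X_r,S)$ is uniquely ergodic. If $\nu$ is an $S$-invariant probability measure on $X_r$, then $\frac1q\sum_{i<q}T^i_*\nu$ is $T$-invariant, hence equals Haar measure on $X$, and this determines $\nu$. The invariant measure $\mu$ is the normalized Haar measure of $X_r$; it gives positive mass to every nonempty open set.

We use two consequences. First, for every nonempty open $O\subseteq X_r$ there is $M$ such that for every $z\in X_r$ any $M+1$ consecutive integers contain some $m$ with $S^mz\in O$. Indeed $\{z:S^mz\notin O\ \forall m\ge0\}$ is closed, forward invariant and not all of $X_r$, hence empty. By compactness $X_r=\bigcup_{m=0}^MS^{-m}O$ for some $M$, and we apply this to $S^nz$, $n\in\mathbb Z$. So visit times to open sets are syndetic. Second, for every closed null set $Z\subset X_r$,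
$$\sup_{n\in\mathbb Z}\tfrac1M\#\{n\le m<n+M:S^mx_r\in Z\}\to0\qquad(M\to\infty). \tag{2}$$
For this, bound $1_Z$ by a continuous function of small integral and use that ergodic averages of continuous functions converge uniformly in the starting point.

Expanding $(qm+r)^k$ we obtain
$$g(qm+r)=\sum_km^kE_k(S^mx_r),\qquad E_k\text{ bounded and piecewise polynomial on }X_r. \tag{3}$$

**Step 5 (the good set).** We isolate the points where the $E_k$ are honestly polynomial. Let $\pi:N\to X_r$, $\pi(a)=ao$. Refine the semialgebraic partitions to a common one with pieces $Q_i$ on which all $E_k$ are polynomial. Let $X_r'$ be the image under $\pi$ of $\bigcup_i\mathrm{int}(Q_i)$, interiors taken in $\mathbb R^k$. Since $\pi$ is open, $X_r'$ is open. A semialgebraic set is a Boolean combination of sets $\{p>0\}$ and $\{p=0\}$ with finitely many nonconstant polynomials $p$ (apart from the trivial sets $\emptyset,\mathbb R^k$), so its boundary lies in the union of the sets $\{p=0\}$, which are null. Hence the closed set $X_r\setminus X_r'$ is null. Moreover, every point of $\pi^{-1}(X_r')$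 has a neighborhood on which all $E_k\circ\pi$ are polynomials on $N$. Indeed, if $a\in\pi^{-1}(X'_r)$, then $a=a'\lambda$ with $\lambda\in\Lambda$ and $a'\in\mathrm{int}(Q_i)$ for some $i$. For $z$ near $a$, $E_k(\pi(z))=E_k(\pi(z\lambda^{-1}))$ with $z\lambda^{-1}\in\mathrm{int}(Q_i)$, and this is polynomial in $z$. In particular all $E_k$ are continuous on $X_r'$.

*Example.* For $g=n^2w(n)$ take $X=\mathbb R/\mathbb Z$, $q=1$. Then $E_2=1$ on $[0,2-\sqrt2)$ and $2$ on $[2-\sqrt2,1)$, and $X'$ is the circle without $0$ and $2-\sqrt2$. For $g=n\lfloor\sqrt2n\rfloor$: $E_2=\sqrt2$, $E_1(z)=-z$ on $[0,1)$, and $X'$ is the circle without $0$.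

**Step 6 (lifts).** We describe $S^h$ on the group $N$. For $h\in\mathbb Z$ there is $b\in N$ with $bo=\tau^ho$, since $X_r=No$. The map $\kappa(a)=\tau^ha\tau^{-h}b$ on $N$ satisfies
$$\pi(\kappa(a))=\tau^ha\tau^{-h}\tau^ho=S^h\pi(a).$$
It is a polynomial map, because conjugation by $\tau^h$ is linear in exponential coordinates. We call $\kappa$ a lift of $S^h$.

## 5. No growth strictly between linear and quadratic

We prove the dichotomy of Theorem 1. Let $d_r=\max\{k:E_k\not\equiv0\text{ on }X_r'\}$, and $-\infty$ if there is no such $k$.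

If all $d_r\le1$, then $|g(qm+r)|\le C(|m|+1)$ whenever $S^mx_r\in X'_r$, for some $C$, because the $E_k$ are bounded. So $|g(n)|\le C'(|n|+1)$ outside a set contained in $\bigcup_r\{qm+r:S^mx_r\in X_r\setminus X_r'\}$, which has upper Banach density $0$ by (2). This is (i).

If $d_r\ge2$ for some $r$, then, $E_{d_r}$ being continuous on $X_r'$ and not identically $0$ there, $|E_{d_r}|$ is bounded below by a positive constant on a nonempty open $O\subseteq X_r'$. For large $|m|$ with $S^mx_r\in O$ we get $|g(qm+r)|\ge c'|m|^{d_r}$ with $c'>0$. Such $m$ form a syndetic set, and $|m|^{d_r}\ge m^2$, so (ii) holds. $\square$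

*Example.* For $g=n^2+n^31_A$ from Test 5 we have $q\ge1$ and, for each $r$, $E_3(S^mx_r)=q^31_A(qm+r)$. If $E_3\not\equiv0$ on some $X_r'$, then $E_3\ne0$ on a nonempty open set, and $A$ would be syndetic. It is not: $0<\{\sqrt2n\}<1/n$ on $A\cap[1,\infty)$, while two elements $n<n'$ of $A$ with $n'-n\le M$ would satisfy $|\{\sqrt2n'\}-\{\sqrt2n\}|<1/n$, whereas $\sqrt2(n'-n)$ has distance at least $c_M>0$ from $\mathbb Z$. So gaps in $A$ tend to infinity, all $E_3$ vanish on the good sets, and the spikes are invisible there.

From now on we are in case (ii). Fix $r$ with $d:=d_r\ge2$, write $g_*(m)=g(qm+r)$, which is definable, and drop the index $r$. So $X$ is now connected, we have $X,X',S,x$, and $g_*(m)=\sum_km^kE_k(S^mx)$ with $E_k=0$ on $X'$ for $k>d$ and $E_d\not\equiv0$ on $X'$.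

## 6. Differencing the coefficient until it is locally constant

Tests 3 and 4 show that differencing need not lower the power $n^d$. We use differences for another purpose: we keep $n^d$ and simplify its coefficient $E_d$. Take $g(n)=n^2+\lfloor n^2\{\sqrt2n\}\rfloor$, whose $n^2$-coefficient is $1+\{z\}$ at $z=\sqrt2n$ modulo $1$. The coefficient of $n^2$ in $g(n+1)-g(n)$ is $\{z+\sqrt2\}-\{z\}$, which is $\sqrt2-1$ if $\{z\}<2-\sqrt2$ and $\sqrt2-2$ otherwise: locally constant and nonzero. Two things must be controlled in general. Differencing should terminate, and it should not end in the zero function. In the example with $\mathbb R^2\rtimes\mathbb Z$ a lift of $T$ is $\kappa(z_1,z_2)=(z_1+\sqrt2,z_2+2z_1+\sqrt2)$. For $P=z_2$ we get $P\circ\kappa-P=2z_1+\sqrt2$, so the ordinary degree does not drop. We need a weighted degree in which $z_2$ counts more than $z_1$.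

**Lemma 4.** There is a weighted degree $\deg_w$ (with values in $\mathbb Z_{\ge0}$) on nonzero polynomials on $N$, for which exactly the nonzero constants have degree $0$, such that for every map $\kappa(a)=hah^{-1}b$ ($h\in G$, $b\in N$) and every nonzero polynomial $P$, $P\circ\kappa-P$ is either $0$ or of smaller weighted degree than $P$.

*Proof.* **Step 1 (adapted coordinates).** Let $\mathfrak n_1\supseteq\mathfrak n_2\supseteq\cdots$ be the filtration of Section 4. Choose a basis $Y_1,\dots,Y_k$ of $\mathfrak n$ adapted to it, let $w_j=\max\{w:Y_j\in\mathfrak n_w\}$, so that $\mathfrak n_v$ is spanned by the $Y_j$ with $w_j\ge v$. Use exponential coordinates $a=\exp(\sum_j\xi_j(a)Y_j)$. An element of $\mathfrak n_v$ has nonzero $i$-th coordinate only if $w_i\ge v$.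

**Step 2 (how $\kappa$ acts on coordinates).** We show $\xi_i\circ\kappa=\xi_i+p_i$, where $p_i$ is a polynomial in the $\xi_j$ with $w_j<w_i$, of degree at most some $m_0\ge1$ depending only on $\mathfrak n$. Put $Z=\log a=\sum_j\xi_jY_j$. By Baker–Campbell–Hausdorff,
$$\log\kappa(a)=\mathrm{Ad}(h)Z+\log b+(\text{a linear combination of iterated brackets, each containing both }\mathrm{Ad}(h)Z\text{ and }\log b).$$
The sum is finite, with length bounded in terms of $\mathfrak n$; this gives $m_0$. The first term is $\mathrm{Ad}(h)Z=Z+\sum_j\xi_j(\mathrm{Ad}(h)-1)Y_j$ with $(\mathrm{Ad}(h)-1)Y_j\in\mathfrak n_{w_j+1}$, so $\xi_j$ enters the $i$-th coordinate, apart from the term $\xi_i$ itself, only if $w_j<w_i$. The second term is constant. In the brackets, expand $\mathrm{Ad}(h)Z=\sum_j\xi_j\mathrm{Ad}(h)Y_j$ multilinearly. By (1), a bracket in which some $\mathrm{Ad}(h)Y_j\in\mathfrak n_{w_j}$ occurs lies in $\mathfrak n_{w_j+1}$, and this holds for each $j$ occurring in it. So it contributes to the $i$-th coordinate only if $w_j<w_i$ for all $j$ occurring in it.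

**Step 3 (the weights).** Put $\deg_w\xi_i=(m_0+1)^{w_i}$, extend additively to monomials, and let the degree of a polynomial be the maximum over its monomials. Then
$$\deg_wp_i\le m_0(m_0+1)^{w_i-1}<\deg_w\xi_i$$
when $p_i\neq0$ (and $p_i$ is constant if $w_i=1$). Expanding a product of factors $\xi_i+p_i$, we see that every monomial changes under $\kappa$ only by terms of lower weighted degree. Summing over the monomials of $P$ gives the claim. $\square$

**Lemma 5.** There are $s\ge0$, $h_1,\dots,h_s\in\mathbb Z$, a nonempty open $U\subseteq X$ and $\gamma\ne0$ such that, with $h_I=\sum_{i\in I}h_i$, for all $y\in U$: $S^{h_I}y\in X'$ for all $I\subseteq[s]$, and $\sum_{I\subseteq[s]}(-1)^{s-|I|}E_d(S^{h_I}y)=\gamma$.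

*Proof.* The idea is to choose each shift by recurrence, so that the next difference does not vanish at one fixed base point $a_0$.

**Step 1 (start).** Pick $a_0\in\pi^{-1}(X')$ and an open $W_0\ni a_0$, $W_0\subseteq\pi^{-1}(X')$, on which $E_d\circ\pi$ equals a nonzero polynomial $P_0$. This is possible since $E_d\not\equiv0$ on $X'$.

**Step 2 (induction hypothesis).** Suppose we have an open $W_i\ni a_0$, a polynomial $P_i\ne0$ and $h_1,\dots,h_i$ such that for $a\in W_i$: $S^{h_I}\pi(a)\in X'$ for all $I\subseteq[i]$, and $P_i(a)=\sum_{I\subseteq[i]}(-1)^{i-|I|}E_d(S^{h_I}\pi(a))$. If $P_i$ is constant, stop with $s=i$, $U=\pi(W_i)$ and $\gamma=P_i$.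

**Step 3 (choice of the next shift).** If $P_i$ is not constant, there is a nonempty open $W'\subseteq W_i$ on which $P_i\ne P_i(a_0)$. The set $\pi(W')$ is open, so by minimality there are $h\in\mathbb Z$ and $a_2\in W'$ with $S^h\pi(a_0)=\pi(a_2)$. Put $b=(\tau^ha_0\tau^{-h})^{-1}a_2\in N$ and $\kappa(a)=\tau^ha\tau^{-h}b$. Since $a_2o=\tau^ha_0o=(\tau^ha_0\tau^{-h})\tau^ho$, we have $bo=\tau^ho$. So $\kappa$ is a lift of $S^h$, and $\kappa(a_0)=a_2$.

**Step 4 (the next difference).** Let $h_{i+1}=h$, $P_{i+1}=P_i\circ\kappa-P_i$ and $W_{i+1}=W_i\cap\kappa^{-1}(W_i)$, which contains $a_0$ because $a_2\in W_i$. Let $a\in W_{i+1}$. For $I\not\ni i+1$, $S^{h_I}\pi(a)\in X'$ by the hypothesis at $a$. For $I=I'\cup\{i+1\}$, $S^{h_I}\pi(a)=S^{h_{I'}}\pi(\kappa(a))\in X'$ by the hypothesis at $\kappa(a)$. In $P_i(\kappa(a))-P_i(a)$ the sets $I=I'\cup\{i+1\}$ come with sign $(-1)^{i-|I'|}=(-1)^{i+1-|I|}$, and the sets $I\not\ni i+1$ with sign $-(-1)^{i-|I|}=(-1)^{i+1-|I|}$. So the hypothesis holds for $i+1$. Also $P_{i+1}(a_0)=P_i(a_2)-P_i(a_0)\ne0$, so $P_{i+1}\neq0$.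 By Lemma 4 its weighted degree is smaller than that of $P_i$, so the process stops. $\square$

**The function $g_1$.** Let
$$g_1(n)=\sum_{I\subseteq[s]}(-1)^{s-|I|}g_*(n+h_I),$$
replaced by $-g_1$ (and $\gamma$ by $-\gamma$) if necessary so that $\gamma>0$. It is definable and integer-valued. Put $X''=\bigcap_IS^{-h_I}X'$, an open set with closed null complement. If $S^nx\in X''$, then all $S^{n+h_I}x\in X'$, so the powers above $d$ drop out. Expanding $(n+h_I)^k$ we get bounded functions $\Phi_k$ on $X$ with
$$g_1(n)=\sum_{k=0}^dn^k\Phi_k(S^nx)\quad\text{whenever }S^nx\in X'',\qquad\Phi_d=\gamma\text{ on }U\subseteq X''. \tag{4}$$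
Each $\Phi_k$ is a linear combination of functions $E_l\circ S^{h_I}$, and $E_l\circ S^h\circ\pi=E_l\circ\pi\circ\kappa$ for a lift $\kappa$ of $S^h$, which is a polynomial map. So every point of $\pi^{-1}(X'')$ has a neighborhood on which all $\Phi_k\circ\pi$ are polynomial. In particular the $\Phi_k$ are continuous on $X''$.

## 7. Windows with linear increments

The coefficient $\Phi_d$ equals $\gamma$ on an open set only; elsewhere it may be anything. We now choose one point $y$ of $X$ and use only those $n$ for which $S^nx$ is close to $y$. Then the places $n+j$ where the coefficient is $\gamma$ form a fixed pattern in $j$.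

**Step 1 (a generic center).** Let $V$ be the interior of $\{z\in X'':\Phi_d(z)=\gamma\}$, so $V\supseteq U\ne\emptyset$, and let $V'=\{z\in X'':\Phi_d(z)\ne\gamma\}$, which is open. Near a lift of a point of $X''\setminus(V\cup V')$, $\Phi_d\circ\pi-\gamma$ is a polynomial, and it is not the zero polynomial because the point is not in $V$. So $X''\setminus(V\cup V')$ is locally, hence (by countably many such neighborhoods) globally, null. Therefore $\bigcup_{j\in\mathbb Z}S^{-j}(X\setminus(V\cup V'))$ is null, while $\mu(V)>0$. So we can fix $y\in V$ with $S^jy\in V\cup V'$ for all $j\in\mathbb Z$. Put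
$$B=\{j\in\mathbb Z:S^jy\in V\}\ni0,\qquad\alpha=\gamma d>0,\qquad f(j)=\alpha j+\Phi_{d-1}(S^jy)-\Phi_{d-1}(y)\quad(j\in B).$$
By minimality there is $\ell\ge1$ such that any $\ell$ consecutive integers meet $B$. Let $C_1\geq 0$ satisfy $|f(j)-\alpha j|\le C_1$ on $B$. Write $\Delta_j(n)=g_1(n+j)-g_1(n)$.

*Examples.* For $g_1=n^2w(n)$ we have $\gamma=1$, $V=(0,2-\sqrt2)$, $V'=(2-\sqrt2,1)$. If $j\in B$ and $S^nx$ is near $y$, then $\Delta_j(n)=2nj+j^2$, so $f(j)=2j$. If $j\notin B$ then $\Delta_j(n)=2(n+j)^2-n^2$ is of size $n^2$. For $g_1=n\lfloor\sqrt2n\rfloor$ we have $V=X'$, $B=\mathbb Z$, $\alpha=2\sqrt2$, and $f(j)=2\sqrt2j-\{y+\sqrt2j\}+y=\sqrt2j+\lfloor y+\sqrt2j\rfloor$ for $y\in(0,1)\setminus(\mathbb Z+\sqrt2\mathbb Z)$.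

**Lemma 6.** Let $L_0\in\mathbb N$ and $\Omega,\eta>0$. There are an open neighborhood $O$ of $y$ and $n_2\ge1$ such that for all $n\ge n_2$ with $S^nx\in O$ and all $|j|\le L_0$: if $j\in B$ then $|\Delta_j(n)/n^{d-1}-f(j)|\le\eta$; if $j\notin B$ then $|\Delta_j(n)|\ge\Omega n^{d-1}$.

*Proof.* If not, then, taking shrinking neighborhoods of $y$ and passing to a subsequence, some fixed $j$ with $|j|\le L_0$ violates the conclusion for a sequence of $n\to\infty$ with $S^nx\to y$. Along it $S^{n+j}x\to S^jy\in V\cup V'$.

If $j\in B$, eventually $S^nx,S^{n+j}x\in V$. By (4), using $d\ge2$ and the continuity of $\Phi_{d-1}$ on $X''$,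
$$\Delta_j(n)=\gamma\big((n+j)^d-n^d\big)+n^{d-1}\big(\Phi_{d-1}(S^{n+j}x)-\Phi_{d-1}(S^nx)\big)+O(n^{d-2})=n^{d-1}(f(j)+o(1)).$$
If $j\notin B$, then $S^jy\in V'$, eventually $S^{n+j}x\in V'\subseteq X''$ and $S^nx\in V$, so $\Delta_j(n)=n^d(\Phi_d(S^jy)-\gamma+o(1))$ with $\Phi_d(S^jy)\ne\gamma$, which exceeds $\Omega n^{d-1}$ in absolute value for large $n$. Both contradict the choice of the sequence. $\square$

So the definable test "$|\Delta_j(n)|\le H$", with $H$ a suitable multiple of $n^{d-1}$, recognizes membership of $j$ in $B$ for bounded $j$.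

**Step 2 (separated indices).** We need a definable sequence in $B$ along which $f$ increases. Fix an integer $D>\ell$ with $\alpha(D-\ell)>2C_1$, and let $j_k=\min(B\cap[Dk,\infty))$, $\delta_k=f(j_k)$ for $k\ge0$. Then $Dk\le j_k<Dk+\ell$, $j_0=0$, $\delta_0=0$. Since $j_{k+1}-j_k\ge D-\ell$,
$$\delta_{k+1}-\delta_k\ge\alpha(D-\ell)-2C_1>0.$$
So $0=\delta_0<\delta_1<\delta_2<\cdots$.

## 8. A definable approximate $d$-th root

We want to invert $g_1$. The least $n$ with $|g_1(n)|\ge A$ is no good. In Test 5, with $g(n)=n^2+n^31_A(n)$ and $29\in A$, we have $g(29)=841+24389=25230$, so the least $n\ge1$ with $g(n)\ge25000$ is at most $29$, whereas $\sqrt{25000}\approx158$. In the other direction $|g_1(n)|$ can be small for many $n$, since $\Phi_d$ varies. A maximum over a short window repairs the second defect. A minimum over many windows then repairs the first, because some window avoids the spikes. Let $c_*=\sup_{X''}|\Phi_d|\in[\gamma,\infty)$ and, for $L,M\ge1$,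
$$G_{L,M}(n)=\min_{0\le i\le M}\ \max_{0\le l\le L}|g_1(n+i+l)|.$$

**Lemma 7.** For $0<\varepsilon<c_*/4$ there are $L,M,n_1\ge1$ such that $(c_*-2\varepsilon)n^d\le G_{L,M}(n)\le(c_*+2\varepsilon)n^d$ for all $n\ge n_1$.

*Proof.* **Step 1 (lower bound).** The set $U_\varepsilon=\{z\in X'':|\Phi_d(z)|>c_*-\varepsilon\}$ is open and nonempty. By minimality choose $L$ such that any $L+1$ consecutive integers contain some $m$ with $S^mx\in U_\varepsilon$. Then each window $[n+i,n+i+L]$ contains some $m\ge n$ with $|g_1(m)|\ge(c_*-\varepsilon)m^d-O(m^{d-1})$ by (4), and this is at least $(c_*-2\varepsilon)n^d$ for large $n$.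

**Step 2 (upper bound).** By (2) choose $M$ with $\#\{m\in[n,n+M+L]:S^mx\notin X''\}<(M+1)/(L+1)$ for all $n$. This is possible since the left side is $o(M)$ uniformly in $n$, with $L$ fixed. Each such bad $m$ lies in $[n+i,n+i+L]$ for at most $L+1$ values of $i$, so fewer than $M+1$ windows with $0\le i\le M$ contain a bad $m$. Hence some window contains only $m$ with $S^mx\in X''$, for which $|g_1(m)|\le c_*m^d+O(m^{d-1})$ and $m\le n+M+L$. This gives the upper bound for large $n$. $\square$

Let $\rho_{L,M,n_1}(A)$ be the least $n\ge n_1$ with $G_{L,M}(n)\ge A$; it exists by Lemma 7. We claim: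
$$\begin{gathered}\text{for every }\eta>0\text{ there are }L,M,n_1,A_0\text{ such that for all }A\ge A_0:\\ \big|\rho_{L,M,n_1}(A)-(A/c_*)^{1/d}\big|\le\eta\,(A/c_*)^{1/d}.\end{gathered} \tag{5}$$
Indeed, write $\rho=\rho_{L,M,n_1}(A)$. If $A>G_{L,M}(n_1)$ then $\rho>n_1$ and $G_{L,M}(\rho-1)<A\le G_{L,M}(\rho)$. Hence $(c_*-2\varepsilon)(\rho-1)^d<A\le(c_*+2\varepsilon)\rho^d$, that is,
$$\Big(\frac A{c_*+2\varepsilon}\Big)^{1/d}\le\rho<1+\Big(\frac A{c_*-2\varepsilon}\Big)^{1/d}.$$
Choose $\varepsilon$ so small that $(1+2\varepsilon/c_*)^{-1/d}\ge1-\eta$ and $(1-2\varepsilon/c_*)^{-1/d}\le1+\eta/2$, then $L,M,n_1$ by Lemma 7, and then $A_0>G_{L,M}(n_1)$ with $1\le\frac\eta2(A_0/c_*)^{1/d}$. This proves (5).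

## 9. An approximate ruler

We turn a number $t$ of size $n'^{d-1}$ into a bit. By Lemma 6 the increments $\Delta_j(n')$, $j\in B$, are roughly $\alpha j\,n'^{d-1}$, with errors bounded by a constant times $n'^{d-1}$. So they form a ruler of unit $\alpha n'^{d-1}$, accurate up to boundedly many units. We therefore read $j$ modulo a large fixed $K$ and only ask in which half the residue lies. Put
$$q_0=\alpha\ell+C_1+1,\qquad\omega=(q_0+C_1+2)/\alpha,$$
and fix an even integer $K\ge16\omega$. Let $\beta(t;n',Q,L')$ be the formula
$$\exists j\ \big(0\le j\le L',\ |g_1(n'+j)-g_1(n')-t|\le Q,\ j\bmod K\in[0,K/2)\big).$$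

**Lemma 8.** Let $\Theta>0$ and $L'=\lceil\Theta/\alpha\rceil+\ell$. There are an open neighborhood $O'$ of $y$ and $n_2'\ge1$ such that for $n'\ge n_2'$ with $S^{n'}x\in O'$, $Q=\lceil q_0n'^{d-1}\rceil$, and every integer $t=\theta n'^{d-1}$ with $0\le\theta\le\Theta$: if $\theta/(\alpha K)\bmod1\in[\frac18,\frac38]$ then $\beta(t;n',Q,L')$ holds; if $\theta/(\alpha K)\bmod1\in[\frac58,\frac78]$ then it fails.

*Proof.* Take $O',n_2'$ from Lemma 6 with $L_0=L'$, $\Omega=\Theta+q_0+2$, $\eta=1$.

**Step 1 (some $j$ satisfies the first two conditions).** Since any $\ell$ consecutive integers meet $B$, there is $j\in B$ with $\theta/\alpha\le j\le\theta/\alpha+\ell$, taken among $\lceil\theta/\alpha\rceil,\dots,\lceil\theta/\alpha\rceil+\ell-1$; so $0\le j\le L'$. For it $|f(j)-\theta|\le|f(j)-\alpha j|+|\alpha j-\theta|\le C_1+\alpha\ell$. Hence $|\Delta_j(n')-t|\le(C_1+\alpha\ell+1)n'^{d-1}=q_0n'^{d-1}\le Q$.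

**Step 2 (every such $j$ is close to $\theta/\alpha$).** Let $0\le j\le L'$ with $|\Delta_j(n')-t|\le Q$. Then $|\Delta_j(n')|\le\Theta n'^{d-1}+q_0n'^{d-1}+1<\Omega n'^{d-1}$, so $j\in B$ by Lemma 6. Hence $|f(j)-\theta|\le1+Q/n'^{d-1}\le q_0+2$, and $|j-\theta/\alpha|\le(q_0+2+C_1)/\alpha=\omega\le K/16$.

**Step 3 (the bit).** If $\theta/\alpha\bmod K\in[K/8,3K/8]$, then all $j$ as in Step 2 satisfy $j\bmod K\in[K/16,7K/16]\subset[0,K/2)$, and by Step 1 there is one; so $\beta$ holds. If $\theta/\alpha\bmod K\in[5K/8,7K/8]$, all satisfy $j\bmod K\in[9K/16,15K/16]\subset[K/2,K)$; so $\beta$ fails. $\square$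

## 10. Roots of shifted numbers are jointly equidistributed

This step supplies all $2^{R+1}$ patterns.

**Lemma 9.** Let $R\ge0$ and let $I_0,\dots,I_R\subset\mathbb R/\mathbb Z$ be nonempty open intervals. There is $\lambda_0>0$ such that for every $\lambda\ge\lambda_0$ there is $\sigma\in[1,2]$ with $\lambda(\sigma+\delta_k)^{1/d}/(\alpha K)\bmod1\in I_k$ for all $0\le k\le R$.

*Proof.* **Step 1 (no linear relation).** Let $(m_k)\in\mathbb Z^{R+1}\setminus\{0\}$ and $\Psi(\sigma)=\sum_km_k(\sigma+\delta_k)^{1/d}/(\alpha K)$. We show that $\Psi'\not\equiv0$ on $[1,2]$. Let $k_0$ be the smallest index with $m_{k_0}\ne0$. Then $\Psi'$ is real-analytic on $(-\delta_{k_0},\infty)\supset[1,2]$. As $\sigma\to-\delta_{k_0}^+$, the term with $m_{k_0}(\sigma+\delta_{k_0})^{1/d-1}$ is unbounded, since $d\ge2$, while the other terms are bounded, because $\delta_k>\delta_{k_0}$ for $k>k_0$. So $\Psi'$ is not identically $0$, and by analyticity it has only finitely many zeros in $[1,2]$.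

**Step 2 (decay of Fourier coefficients).** We show $\int_1^2e^{2\pi i\lambda\Psi(\sigma)}\,d\sigma\to0$ as $\lambda\to\infty$. On a compact interval avoiding the zeros of $\Psi'$, substitute $u=\Psi(\sigma)$ and apply the Riemann–Lebesgue lemma. The remaining short intervals around the zeros contribute arbitrarily little.

**Step 3 (equidistribution).** For $\sigma$ uniform in $[1,2]$ consider the distribution of $(\lambda(\sigma+\delta_k)^{1/d}/(\alpha K))_{k\le R}$ modulo $1$. By Step 2 all its nontrivial Fourier coefficients tend to $0$. As trigonometric polynomials are uniformly dense in the continuous functions, it converges weakly to Haar measure on $(\mathbb R/\mathbb Z)^{R+1}$. A continuous function $\psi\ge0$ with support in the open box $\prod I_k$ and positive integral then has positive expectation for all large $\lambda$, so some $\sigma$ lands in the box. $\square$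

## 11. The coding formula

Let $\bar p=(n,H,p,L,M,n_1,n',Q,L')$, and let $\varphi(k;\bar p)$ be the formula saying: there are $j,A,\rho$ such that $j$ is the least integer $\ge Dk$ with $|g_1(n+j)-g_1(n)|\le H$; $A=p+g_1(n+j)-g_1(n)$; $\rho$ is the least integer $\ge n_1$ with $G_{L,M}(\rho)\ge A$; and $\beta(\rho;n',Q,L')$.

This is first-order. Indeed $G_{L,M}(\rho)\ge A$ says $\forall i\in[0,M]\ \exists l\in[0,L]\ |g_1(\rho+i+l)|\ge A$; the numbers $D,K$ are fixed integers; and $g_1$ is definable. The real constants $\alpha,c_*,q_0$ do not occur in $\varphi$. They only guide the choice of the integer parameters.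

**Proposition 10.** For every $R\ge0$ and $J\subseteq\{0,\dots,R\}$ there is $\bar p$ with $\{k\in[0,R]:\varphi(k;\bar p)\}=J$.

*Proof.* Let $I_k=(\frac3{16},\frac5{16})$ if $k\in J$ and $I_k=(\frac{11}{16},\frac{13}{16})$ otherwise. The first five steps choose the parameters, and their order matters.

**Step 1 (tolerance for the root).** Take $\lambda_0$ from Lemma 9. Choose $\eta\in(0,1)$ with
$$2\lambda_0\,\eta\,\big(2+(2+\delta_R)^{1/d}\big)\le\alpha K/16.$$
Put $\Theta=2\lambda_0(2+\delta_R)^{1/d}+\alpha K$ and $L'=\lceil\Theta/\alpha\rceil+\ell$.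

**Step 2 (root extraction).** Choose $L,M,n_1,A_0$ by (5) for this $\eta$.

**Step 3 (neighborhoods of $y$).** Take $O',n_2'$ from Lemma 8. Let $\Omega_1=\alpha(DR+\ell)+C_1+2$. Take $O,n_2$ from Lemma 6 with $L_0=DR+\ell$, $\Omega=\Omega_1$ and tolerance $\eta_1\in(0,\frac14)$. Here $\eta_1$ is so small that for all large $n$, $|z-(\sigma+\delta_k)|\le\eta_1+n^{1-d}$ implies $z>0$ and $|z^{1/d}-(\sigma+\delta_k)^{1/d}|\le\eta$, for all $\sigma\in[1,2]$ and $k\le R$. Such an $\eta_1$ exists by uniform continuity of the $d$-th root, since $\sigma+\delta_k\in[1,2+\delta_R]$ and $n^{1-d}\to0$.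

**Step 4 (the two base points).** Choose $n'\ge n_2'$ with $S^{n'}x\in O'$, and then $n\ge n_2$ with $S^nx\in O$ and
$$\lambda:=\frac{(n^{d-1}/c_*)^{1/d}}{n'^{d-1}}\in[\lambda_0,2\lambda_0].$$
This is possible with $n',n$ as large as desired: the condition on $\lambda$ says $n\in[u,2^{d/(d-1)}u]$ with $u=(c_*^{1/d}\lambda_0n'^{d-1})^{d/(d-1)}\to\infty$ as $n'\to\infty$. This interval has length at least $u$, and $\{n:S^nx\in O\}$ is syndetic. Put $Q=\lceil q_0n'^{d-1}\rceil$.

**Step 5 (the pattern).** Choose $\sigma\in[1,2]$ for this $\lambda$ by Lemma 9. Put $p=\lfloor\sigma n^{d-1}\rfloor$ and $H=\lceil(\Omega_1-1)n^{d-1}\rceil$.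

**Step 6 (the formula finds $j_k$).** Let $0\le j\le DR+\ell$. If $j\in B$, then
$$|\Delta_j(n)|\le(\alpha j+C_1+\eta_1)n^{d-1}\le(\Omega_1-1)n^{d-1}\le H.$$
If $j\notin B$, then $|\Delta_j(n)|\ge\Omega_1n^{d-1}\ge(\Omega_1-1)n^{d-1}+1>H$. For $0\le k\le R$ we have $Dk\le j_k<DR+\ell$, so the $j$ in $\varphi$ is $j_k$. Hence the $A$ in $\varphi$ is $A_k:=p+\Delta_{j_k}(n)$, and
$$\big|A_k/n^{d-1}-(\sigma+\delta_k)\big|\le\eta_1+n^{1-d}.$$

**Step 7 (the root is where it should be).** As $\sigma+\delta_k\ge1$ and $\eta_1<\frac14$, we get $A_k\ge n^{d-1}/4\ge A_0$ for $n$ large. Write $\rho(A)$ for $\rho_{L,M,n_1}(A)$. By (5) there is $|e_k|\le\eta$ with $\rho(A_k)=(1+e_k)(A_k/c_*)^{1/d}$, so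
$$\theta_k:=\rho(A_k)/n'^{d-1}=\lambda(1+e_k)\big(A_k/n^{d-1}\big)^{1/d}.$$
By the choice of $\eta_1$, $(A_k/n^{d-1})^{1/d}$ is within $\eta$ of $(\sigma+\delta_k)^{1/d}$, and the latter is at most $(2+\delta_R)^{1/d}$. Therefore
$$\big|\theta_k-\lambda(\sigma+\delta_k)^{1/d}\big|\le\lambda\Big(\eta+\eta\big((2+\delta_R)^{1/d}+\eta\big)\Big)\le2\lambda_0\,\eta\,\big(2+(2+\delta_R)^{1/d}\big)\le\alpha K/16.$$

**Step 8 (the bit is right).** In particular $0<\theta_k\le2\lambda_0(2+\delta_R)^{1/d}+\alpha K/16\le\Theta$. Moreover, $\theta_k/(\alpha K)$ is within $\frac1{16}$ of a number whose residue modulo $1$ lies in $I_k$. So $\theta_k/(\alpha K)\bmod1$ lies in $[\frac18,\frac38]$ if $k\in J$ and in $[\frac58,\frac78]$ if $k\notin J$. By Lemma 8 with $t=\rho(A_k)=\theta_kn'^{d-1}$, the formula $\beta(\rho(A_k);n',Q,L')$ holds if and only if $k\in J$. That is, $\varphi(k;\bar p)$ holds if and only if $k\in J$. $\square$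

By Proposition 10 and Lemma 2, multiplication is definable in $(\mathbb Z;<,+,g)$ in case (ii). Since the theory of $(\mathbb Z;+,\cdot)$ is undecidable, so is the theory of $(\mathbb Z;<,+,g)$. Together with the dichotomy of Section 5 this proves Theorem 1, and the Conjecture is true. $\blacksquare$
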